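# Constraints at the two ends of a run: renewal systems in every flow class of irreducible shifts of finite type

## Blocks: words that must begin well and end well

We start with the object on which everything turns. It is a set of finite words in which only the first two letters and the last two letters are constrained.

**Definition (block).** A *block* is a finite alphabet $B$ with $|B|=m=n+1$, $n\ge 1$, together with pairwise disjoint subsets $B_1,Z,B_2\subset B$ and two sets of two-letter words
$$P\subset B_1\times Z,\qquad P'\subset Z\times B_2 .$$
To a block we attach
$$\mathcal M=\{x_1\cdots x_\ell\in B^*:\ \ell\ge 2,\ x_1x_2\notin P,\ x_{\ell-1}x_\ell\notin P'\},\qquad K=\{w\in\mathcal M:\ |w|\le 5\}.$$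

So $P$ is the set of forbidden beginnings and $P'$ the set of forbidden endings. In the middle of a word anything is allowed, including pairs from $P$ and $P'$. If $u,w\in\mathcal M$ then $uw\in\mathcal M$, because $uw$ begins like $u$ and ends like $w$.

**Example.** Let $B=\{a,0,b\}$, $B_1=\{a\}$, $Z=\{0\}$, $B_2=\{b\}$, $P=\{a0\}$, $P'=\{0b\}$. Then $\mathcal M$ consists of the words of length at least $2$ that do not begin with $a0$ and do not end with $0b$. The word $0bba0$ lies in $\mathcal M$. Can it be split into shorter words of $\mathcal M$? The pieces must have length at least $2$, so the only candidates are $0b\,|\,ba0$, whose first piece ends badly, and $0bb\,|\,a0$, whose second piece begins badly. So $0bba0$ cannot be split. The word $00a0bb$ of length $6$ can be split as $00a\,|\,0bb$.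

The claim is that length $5$ is the worst case, for every block: $\mathcal M$ is generated by the finite set $K$. To prove this we look at possible places to cut.

**Definition (good cut).** Let $x$ be a sequence over $B$ indexed by an interval $I\subset\mathbb Z$. The cut $j$, between $x_j$ and $x_{j+1}$, is *good* if $j-1,\dots,j+2\in I$, $x_{j-1}x_j\notin P'$ and $x_{j+1}x_{j+2}\notin P$.

**Lemma 1.** If $j-1,\dots,j+4\in I$, then one of the cuts $j,j+1,j+2$ is good. Consequently:

(a) $\mathcal M=K^+$, the set of nonempty finite concatenations of words of $K$;

(b) every right-infinite sequence $x_1x_2\cdots$ over $B$ with $x_1x_2\notin P$, every left-infinite sequence $\cdots x_{-1}x_0$ over $B$ with $x_{-1}x_0\notin P'$, and every biinfinite sequence over $B$ is a concatenation of words of $K$.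

**Step 1 (among three consecutive cuts one is good).** A cut $i\in\{j,j+1,j+2\}$ fails to be good exactly when

- $(\alpha)$ $x_{i-1}x_i\in P'$, or
- $(\beta)$ $x_{i+1}x_{i+2}\in P$.

Suppose $(\beta)$ holds at $i\in\{j,j+1\}$. Then $x_{i+1}\in B_1$ and $x_{i+2}\in Z$. At the cut $i+1$, condition $(\alpha)$ would need $x_{i+1}\in B_2$, and condition $(\beta)$ would need $x_{i+2}\in B_1$. Both are impossible by disjointness, so $i+1$ is good. Thus we are done if $(\beta)$ holds at $j$ or at $j+1$. If it holds at neither, and neither $j$ nor $j+1$ is good, then $(\alpha)$ holds at both. From $(\alpha)$ at $j$ we get $x_j\in B_2$; from $(\alpha)$ at $j+1$ we get $x_j\in Z$. This is a contradiction.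

**Step 2 (finite words).** Since $\mathcal M\mathcal M\subset\mathcal M$, we have $K^+\subset\mathcal M$. Conversely take $x_1\cdots x_\ell\in\mathcal M$. If $\ell\le5$ it is in $K$. If $\ell\ge 6$, apply Step 1 with $j=2$: there is a good cut $i\in\{2,3,4\}$. The pieces $x_1\cdots x_i$ and $x_{i+1}\cdots x_\ell$ have length at least $2$. The first begins with $x_1x_2\notin P$ and ends with $x_{i-1}x_i\notin P'$; the second begins with $x_{i+1}x_{i+2}\notin P$ and ends with $x_{\ell-1}x_\ell\notin P'$. Both lie in $\mathcal M$ and are shorter, so induction on $\ell$ finishes.

**Step 3 (infinite sequences).** In the right-infinite case choose a good cut in $\{2,3,4\}$, and after a good cut $i$ choose the next one in $\{i+2,i+3,i+4\}$. All pieces have length $2$, $3$ or $4$, begin with a pair not in $P$ and end with a pair not in $P'$, so they lie in $K$. In the left-infinite case choose a good cut in $\{-4,-3,-2\}$ (Step 1 with $j=-4$ uses the positions $-5,\dots,0$), and from a good cut $i$ choose the next in $\{i-4,i-3,i-2\}$. In the biinfinite case start from any good cut and proceed in both directions. $\square$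

Disjointness of $B_1,Z,B_2$ matters. Suppose we allowed $P=\{aa\}$, $P'=\varnothing$ over $B=\{a,b\}$. Then every word $ba^\ell$ with $\ell\ge1$ satisfies the end conditions. Any cut into two pieces of length at least $2$ makes the right piece begin with $aa\in P$. So no $ba^\ell$ can be split, and no finite set generates.

What are blocks for? A finite list of words, freely concatenated, gives little control over a sequence. Lemma 1 says that the finite list $K$, freely concatenated, imposes exactly the conditions $P$ and $P'$ at the two ends of a stretch of letters from $B$, and nothing inside. We shall see that the *numbers* of constraints, and of letter triples in which a $P$ and a $P'$ overlap, produce integers that can be tuned at will. This settles the following question.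

## Renewal systems, flow equivalence and the Bowen–Franks invariant

Let $\mathcal A$ be a finite discrete alphabet, give $\mathcal A^{\mathbb Z}$ the product topology, and let $\sigma(x)_i=x_{i+1}$. A *shift space* is a nonempty closed $\sigma$-invariant subset of $\mathcal A^{\mathbb Z}$. A *shift of finite type* (SFT) is a nonempty shift space defined by forbidding a finite set of words; it is *$M$-step* if it can be defined by forbidding a set of words of length $M+1$. A word is *allowed* in $X$ if it occurs in a point of $X$. The shift space $X$ is *irreducible* if for all allowed words $u,w$ there is a word $v$ with $uvw$ allowed. It is *mixing* if for all allowed $u,w$ such a $v$ exists of every sufficiently large length.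

**Definition (renewal system).** Let $L\subset\mathcal A^*$ be a finite nonempty list of nonempty words. The renewal system $X(L)$ is the shift space of all biinfinite sequences obtained as free concatenations $\cdots w_{-1}w_0w_1\cdots$ with $w_i\in L$. It is *of finite type* if it is an SFT.

**Example.** $X(\{0,10\})$ is the set of $0$-$1$ sequences without $11$, the golden mean shift: in such a sequence every $1$ is followed by a $0$, and this dictates the parsing. The full $\ell$-shift is $X(L)$ with $L$ its set of $\ell$ letters.

Every renewal system is irreducible. If $u$ and $w$ are allowed, then $u$ can be extended to the right up to the end of a word of $L$, and $w$ to the left up to the beginning of a word of $L$; the extended pieces may then be put next to each other, because concatenation is free.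

**Definition (flow equivalence).** The suspension of a shift space $X$ is $S_X=X\times\mathbb R/\big((x,t+1)\sim(\sigma x,t)\big)$ with the flow $\varphi_s[x,t]=[x,t+s]$. Two shift spaces are *flow equivalent* if there is a homeomorphism of their suspensions that maps flow orbits onto flow orbits and preserves the direction of the flow.

Conjugate shift spaces are flow equivalent. The other tool we need for producing flow equivalences is a standard fact.

**Fact 2.** Let $C\subset X$ be clopen and suppose every orbit meets $C$ with bounded return times. Then $X$ is flow equivalent to the first-return system $T$ of $\sigma$ on $C$.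

**Proof.** For $x\in C$ let $\tau(x)\ge1$ be the first return time and $T(x)=\sigma^{\tau(x)}(x)$. The function $\tau$ is bounded, and locally constant because $C$ is clopen; $T$ is a homeomorphism of $C$. Send the point $[x,t]$ of the suspension of $T$, $x\in C$, $0\le t\le 1$, to $[x,t\tau(x)]\in S_X$. This respects the gluing, as $[x,\tau(x)]=[Tx,0]$ in $S_X$, and it is continuous. It is onto: for $[z,s]$ with $0\le s<1$, let $p\ge0$ be least with $x=\sigma^{-p}z\in C$; then $[z,s]=[x,p+s]$ with $0\le p+s<\tau(x)$. It is one-to-one: if $[x,a]=[x',a']$ with $x,x'\in C$, $0\le a<\tau(x)$, $0\le a'<\tau(x')$ and, say, $a\ge a'$, then $a-a'$ is an integer smaller than $\tau(x)$ and $\sigma^{a-a'}x=x'\in C$, so $a=a'$ and $x=x'$. A continuous bijection of compact Hausdorff spaces is a homeomorphism, and this one carries orbits to orbits in the right direction. $\square$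

Every irreducible SFT is conjugate to an edge shift $X_A$ of an irreducible square nonnegative integer matrix $A$. Its *Bowen–Franks invariant* is the pair consisting of the group
$$\mathrm{BF}(A)=\mathbb Z^n/(I-A)\mathbb Z^n$$
and the sign of $\det(I-A)$. The group is finite exactly when $\det(I-A)\neq0$, and then its order is $|\det(I-A)|$. For example, the full $\ell$-shift has $A=(\ell)$, so the group is $\mathbb Z/(\ell-1)$ and $\det(I-A)=1-\ell$. The matrix $A=\begin{pmatrix}2&1\\1&3\end{pmatrix}$ has $\det(I-A)=(-1)(-2)-1=1$: trivial group, sign $+$.

**Franks' theorem.** Two irreducible SFTs, neither of which is a single periodic orbit, are flow equivalent if and only if their Bowen–Franks groups are isomorphic and the signs of $\det(I-A)$ agree. (Franks, *Flow equivalence of subshifts of finite type*, Ergodic Theory Dynam. Systems 4 (1984).)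

Adler asked whether every irreducible SFT is *conjugate* to a renewal system. Rune Johansen's paper "Is Every Irreducible Shift of Finite Type Flow Equivalent to a Renewal System?", arXiv:1304.0888 (2013), is the source of the flow version, and its title is our question. The answer is yes.

**Theorem A.** Let $Y$ be an irreducible SFT. Then $Y$ is flow equivalent to a renewal system $X(L)$ of finite type. If $Y$ is not a single periodic orbit, $L$ can be chosen so that all words of $L$ have length $\le5$ and $X(L)$ is a mixing $2$-step SFT. Consequently the Bowen–Franks invariant takes on renewal systems of finite type exactly the values it takes on irreducible SFTs: all pairs ($G$ finite abelian, sign $\pm$) and ($G$ infinite finitely generated abelian, sign $0$).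

**Theorem B.**

1. A renewal system that is a $1$-step SFT is flow equivalent to a full shift, hence has $\mathrm{BF}\cong\mathbb Z/(\ell-1)$ and $\det(I-A)=1-\ell$ for some $\ell\ge1$. All full shifts occur. So "$2$-step" in Theorem A cannot be replaced by "$1$-step".
2. An SFT is flow equivalent to a renewal system if and only if it is irreducible.

By Franks' theorem the task in Theorem A is to realize every value of the invariant by a renewal system of finite type.

## Visible boundaries give only full shifts

The first thing to try is a list $L$ for which every point of $X(L)$ can be parsed in exactly one way. Then we have a graph: one base vertex, and for each $w\in L$ a loop of $|w|$ edges at the base vertex carrying the letters of $w$. The label map from its edge shift to $X(L)$ is a continuous bijection, hence a conjugacy, so $X(L)$ is an irreducible SFT. But now apply Fact 2 to the points whose zeroth edge starts at the base vertex. Return times are at most $\max_{w\in L}|w|$, and the return system is the full shift on the symbols $w\in L$. So $X(L)$ is flow equivalent to the full $|L|$-shift: the group is cyclic and the determinant is never positive.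 For instance, $X(\{0,10\})$ is flow equivalent to the full $2$-shift, and no list of this kind reaches the flow class of $\begin{pmatrix}2&1\\1&3\end{pmatrix}$.

So we need lists with ambiguous parsings. The next obvious try is to allow ambiguity but keep the memory of the SFT as short as possible. This also stops at full shifts, which is the first part of Theorem B.

**Proof of Theorem B(1).** Let $X=X(L)$ be a $1$-step SFT. Let $S$ and $E$ be the sets of first and of last letters of words of $L$, and $N=\max_{w\in L}|w|$.

**Step 1 (a clopen set of possible boundaries).** If $e\in E$ ends $w\in L$ and $s\in S$ begins $w'\in L$, then $ww'$ is allowed, so $es$ is allowed. Put $C=\{x\in X:\ x_{-1}\in E,\ x_0\in S\}$. This is clopen. Factoring a point into words of $L$ shows that every orbit visits $C$ with gaps at most $N$.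

**Step 2 (the return system is a full shift).** Let $R$ be the set of words $x_0\cdots x_{\ell-1}$ with $x\in C$ and $\ell$ the first return time of $x$ to $C$. It is finite and nonempty. Each word of $R$ starts in $S$, ends in $E$, and contains no pair of consecutive letters in $E\times S$, since such a pair would be an earlier return. Consider any biinfinite concatenation of words of $R$. Its two-letter words are either inside a word of $R$, hence allowed, or of the form $es$, hence allowed by Step 1. As $X$ is $1$-step, the sequence lies in $X$. Placed with a word boundary at $0$ it lies in $C$, and its visits to $C$ are exactly at the word boundaries. So the return system on $C$ is conjugate to the full shift on $R$, and by Fact 2, $X$ is flow equivalent to the full $\ell$-shift with $\ell=|R|$.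

**Step 3 (the invariant).** Let $X$ be conjugate to $X_A$ with $A$ irreducible. If $\ell\ge2$, Franks' theorem gives $\mathrm{BF}(A)\cong\mathbb Z/(\ell-1)$ and negative sign; since $|\det(I-A)|=|\mathrm{BF}(A)|=\ell-1$, we get $\det(I-A)=1-\ell$. If $\ell=1$, the suspension of $X$ is a single closed orbit, so $X$ is a single periodic orbit. In the strongly connected graph of $A$ no vertex can then have two outgoing edges: they would start two different cycles, whose free concatenations give infinitely many points. So $A$ is a cyclic permutation matrix, the relations identify all generators, $\mathrm{BF}(A)\cong\mathbb Z=\mathbb Z/0$ and $\det(I-A)=0$.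

Conversely the full $\ell$-shift is $X(L)$ with $L$ its letters. In particular no $1$-step renewal system has positive $\det(I-A)$, whereas positive determinants occur for irreducible SFTs, as $\begin{pmatrix}2&1\\1&3\end{pmatrix}$ shows. So "$2$-step" in Theorem A cannot be replaced by "$1$-step". $\square$

We need ambiguity and memory $2$. Blocks provide both: a long word of $\mathcal M$ splits into words of $K$ in many ways, and the conditions at the ends of a run are visible in windows of length $3$.

## Gluing blocks together

Take $k\ge1$ blocks with pairwise disjoint alphabets $B^{(1)},\dots,B^{(k)}$, with all data indexed by $j$, and a set $C$ of $q\ge0$ further letters, where $k+q\ge2$. Let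
$$L=C\cup K_1\cup\dots\cup K_k .$$
All words of $L$ have length at most $5$. A *maximal $B^{(j)}$-run* of a sequence is a maximal interval, possibly infinite, of positions carrying letters of $B^{(j)}$.

**Lemma 3.** $X(L)$ is the $2$-step SFT $X'$ over $C\sqcup\bigsqcup_jB^{(j)}$ given by forbidding, for all $j$ and all letters $x,x'\notin B^{(j)}$, the words

- $xbx'$ with $b\in B^{(j)}$,
- $xbb'$ with $bb'\in P_j$,
- $bb'x$ with $bb'\in P_j'$.

**Proof.** In words: a point of $X'$ is a sequence in which each maximal $B^{(j)}$-run has length at least $2$, does not begin with a pair in $P_j$ if it is bounded on the left, and does not end with a pair in $P'_j$ if it is bounded on the right.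

Let $x\in X(L)$ be written as a concatenation of words of $L$. Each such word is a letter of $C$ or is written entirely in one alphabet $B^{(j)}$, so every maximal $B^{(j)}$-run is a union of consecutive words of $K_j$. These have length at least $2$, do not begin with a pair in $P_j$ and do not end with a pair in $P_j'$. Hence $x\in X'$.

Conversely let $x\in X'$. A finite maximal $B^{(j)}$-run is a word of $\mathcal M_j$, and an infinite one satisfies the hypothesis of the matching case of Lemma 1(b). So each run is a concatenation of words of $K_j$, and the remaining letters are words of $C$. Hence $x\in X(L)$. $\square$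

**Mixing.** $X(L)$ is mixing. Take $b\in B^{(1)}$. The pair $bb$ is in neither $P_1$ nor $P_1'$, by disjointness, so $bb,bbb\in K_1$ and $b^\ell$ is a concatenation of words of $L$ for every $\ell\ge2$. Given allowed $u$ and $w$, extend $u$ to the right and $w$ to the left up to word boundaries, and insert $b^\ell$ between them, for any $\ell\ge2$. This realizes all sufficiently large gap lengths.

## A graph that reads each run once

To compute the invariant we need an edge shift. A graph of loops, one for each word of $L$, would count each ambiguous parsing separately, so instead we build a graph $\Gamma$ that reads a run in a canonical way: its first two letters, then single letters, then its last two letters. Runs of length $2$ and $3$ are too short for this and get edges of their own.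

**Definition (the graph $\Gamma$).** For each block put
$$w_j=|(B^{(j)})^2\setminus P_j|,\quad v_j=|(B^{(j)})^2\setminus P'_j|,\quad r_j=\#\{\text{words of }\mathcal M_j\text{ of length }2\text{ or }3\}.$$
The vertices of $\Gamma$ are $h_1,\dots,h_k,s_1,\dots,s_k$, and $y$ (omitted if $q=0$). Being at $y$ means "the last letter was in $C$"; at $h_j$, "a $B^{(j)}$-run has just ended"; at $s_j$, "inside a $B^{(j)}$-run". The edges, labeled by words, are:

- from $y$ and from every $h_i$ to $y$: one edge for each $c\in C$, labeled $c$;
- from $y$ and from every $h_i$ with $i\ne j$, to $h_j$: $r_j$ edges, labeled by the words of $\mathcal M_j$ of length $2$ or $3$;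
- from $y$ and from every $h_i$ with $i\ne j$, to $s_j$: $w_j$ edges, labeled by the words of $(B^{(j)})^2\setminus P_j$;
- from $s_j$ to $s_j$: $m_j$ edges, labeled by the letters of $B^{(j)}$;
- from $s_j$ to $h_j$: $v_j$ edges, labeled by the words of $(B^{(j)})^2\setminus P'_j$.

$\Gamma$ is strongly connected. We have $w_j,v_j>0$, as $P_j$ and $P'_j$ are not all of $(B^{(j)})^2$. If $q\ge1$, then $y\to s_j\to h_j\to y$ for each $j$. If $q=0$, then $k\ge2$ and $s_j\to h_j\to s_i\to h_i\to s_j$ for all $i\ne j$.

Let $\hat\Gamma$ be obtained from $\Gamma$ by replacing each edge with a label of length $\ell$ by a path of $\ell$ edges carrying its letters one by one.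

**Lemma 4.** The label map $X_{\hat\Gamma}\to X(L)$ is a conjugacy. Hence $X(L)$ is flow equivalent to the edge shift $X_\Gamma$.

**Step 1 (what a path spells).** Edges of $\Gamma$ starting at $h_j$ carry no $B^{(j)}$-label, and edges ending at $y$ or at $h_i$ with $i\ne j$ carry no $B^{(j)}$-label. An edge with $B^{(j)}$-label ends at $h_j$ or $s_j$, and starts at $s_j$, at $y$, or at some $h_i$ with $i\neq j$. So in a biinfinite path a maximal stretch of $B^{(j)}$-labels can only start with an edge from $y$ or $h_i$, $i\ne j$, can only end with an edge into $h_j$, and passes only through $s_j$ in between. It is one of the following: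

- (i) a single edge from $y$ or $h_i$ to $h_j$, spelling a word of $\mathcal M_j$ of length $2$ or $3$;
- (ii) an edge into $s_j$ from $y$ or $h_i$, finitely many (possibly no) loops at $s_j$, and an edge $s_j\to h_j$; from a fixed initial vertex these spell exactly the words of $\mathcal M_j$ of length at least $4$, each once;
- (iii) left-infinitely many loops followed by an edge $s_j\to h_j$, spelling the left-infinite sequences not ending in $P'_j$, each once;
- (iv) an edge into $s_j$ from $y$ or $h_i$ followed by infinitely many loops; from a fixed initial vertex these spell the right-infinite sequences not beginning in $P_j$, each once;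
- (v) only loops, spelling the biinfinite sequences over $B^{(j)}$, each once.

As the alphabets are disjoint, these stretches spell exactly the maximal runs of the label sequence. So label sequences of paths lie in $X'=X(L)$.

**Step 2 (each point is spelled exactly once).** Let $x\in X'$. Each maximal run is spelled by a stretch of exactly one of the five kinds, according to its length and to the sides on which it is bounded, and the labels along the stretch are then determined. The only thing left to determine is the initial vertex of a stretch of kind (i), (ii) or (iv), or of an edge labeled by a letter of $C$. The preceding letter of $x$ determines it: the vertex is $y$ if that letter is in $C$, and $h_i$ if it is in $B^{(i)}$, since a $B^{(i)}$-run has just ended there. In front of a $B^{(j)}$-run we have $i\ne j$ by maximality, so the required edges exist. With these choices consecutive stretches fit together. So $x$ is the label of exactly one point of $X_{\hat\Gamma}$. The label map is a continuous shift-commuting bijection of compact Hausdorff spaces, that is, a conjugacy.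

**Step 3 (passing from $\hat\Gamma$ to $\Gamma$).** The points of $X_{\hat\Gamma}$ whose zeroth edge starts at a vertex of $\Gamma$ form a clopen set that meets every orbit with return times at most $3$, and the return system is $X_\Gamma$. Apply Fact 2. $\square$

## The group and the determinant, block by block

Let $A$ be the adjacency matrix of $\Gamma$. We want to see how each block contributes to $\mathrm{BF}(A)$ and $\det(I-A)$.

**Step 1 (rows as relations).** Since $I-A$ and its transpose have the same Smith normal form, $\mathrm{BF}(A)$ is the abelian group generated by the vertices with the rows of $I-A$ as relations. If $q=0$ the vertex $y$ is absent; in that case we adjoin $y$ with no incoming edges and with the outgoing edges described above. The $y$-column of the new $I-A$ has $1$ on the diagonal and $0$ elsewhere, so the determinant is unchanged; the new relation merely expresses the new generator $y$ through the others, so the group is unchanged. In all cases the rows are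
$$\begin{aligned}R_y&=(1-q)y-\sum_j(r_jh_j+w_js_j),\\ R_{h_i}&=-qy+h_i-\sum_{j\ne i}(r_jh_j+w_js_j),\\ R_{s_i}&=-v_ih_i-n_is_i,\end{aligned}$$
where the last line uses $1-m_i=-n_i$.

**Step 2 (decoupling the blocks).** Replace $R_{h_i}$ by
$$R_{h_i}-R_y=-y+(1+r_i)h_i+w_is_i ,$$
and then replace $R_y$ by its sum with all these new rows, which is $(1-q-k)y+\sum_ih_i$. These operations change neither the determinant nor the group. So $\mathrm{BF}(A)$ is generated by $y,h_i,s_i$ with relations
$$y=(1+r_i)h_i+w_is_i,\qquad v_ih_i+n_is_i=0\quad(1\le i\le k),\qquad \sum_ih_i=(k+q-1)y.\tag{1}$$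
The blocks interact only through $y$ and through the last relation.

**Step 3 (the determinant).** In the order $y,h_1,s_1,\dots,h_k,s_k$ the matrix is now
$$\begin{pmatrix}1-q-k&\rho\\ \gamma&\mathcal Q\end{pmatrix},\qquad \rho=(1,0,1,0,\dots,1,0),\quad \gamma=-\rho^{T},$$
with $\mathcal Q$ block diagonal with blocks $Q_i=\begin{pmatrix}1+r_i&w_i\\-v_i&-n_i\end{pmatrix}$. Put
$$\Delta_i=n_i(1+r_i)-w_iv_i .$$
Then $\det Q_i=-\Delta_i$, and if $\Delta_i\ne0$, the upper left entry of $Q_i^{-1}$ is $(-n_i)/(-\Delta_i)=n_i/\Delta_i$. If all $\Delta_i\neq0$, the Schur complement formula $\det=\det\mathcal Q\cdot(1-q-k-\rho\,\mathcal Q^{-1}\gamma)$ gives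
$$\det(I-A)=(-1)^k\prod_i\Delta_i\cdot\Big(1-q-k+\sum_i\frac{n_i}{\Delta_i}\Big).\tag{2}$$

**Step 4 (better generators inside a block).** We drop the index. Let $g=\gcd(v,n)$, $v=gv'$, $n=g\mu$, and choose $\alpha,\beta\in\mathbb Z$ with $\alpha v'+\beta\mu=1$. Put
$$t=v'h+\mu s,\qquad u=\beta h-\alpha s .$$
The inverse substitution is $h=\alpha t+\mu u$, $s=\beta t-v'u$, as one sees by inserting: $\alpha t+\mu u=(\alpha v'+\mu\beta)h+(\alpha\mu-\mu\alpha)s=h$, and $\beta t-v'u=(\beta v'-v'\beta)h+(\beta\mu+v'\alpha)s=s$. So $t,u$ generate the same free group as $h,s$. The relation $vh+ns=0$ becomes $gt=0$. In $(1+r)h+ws$ the coefficient of $t$ is $\kappa=(1+r)\alpha+w\beta$, and that of $u$ is $(1+r)\mu-wv'=\Delta/g$. So the block relations in (1) become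
$$g\,t=0,\qquad y=\kappa t+\frac{\Delta}{g}\,u,\qquad\text{where } h=\alpha t+\mu u .\tag{3}$$

**Example.** Let $k=q=1$, $B=\{a,b\}$, $P=P'=\varnothing$. Then $m=2$, $n=1$, $w=v=4$, $r=4+8=12$, $\Delta=13-16=-3$. By (2), $\det(I-A)=3\cdot(-1-\tfrac13)=-4$. Directly, in the order $y,h,s$,
$$I-A=\begin{pmatrix}0&-12&-4\\-1&1&0\\0&-4&-1\end{pmatrix},\qquad\det(I-A)=12-16=-4 .$$
From (1): $s=-4h$, $y=13h-16h=-3h$ and $h=y$, so the group is $\mathbb Z/4$.

From (3) we can read off what to wish for. If $\Delta=g=d$, then $u=y-\kappa t$ can be eliminated, and the block leaves behind one generator $t$ with $dt=0$: a summand $\mathbb Z/d$. If $\Delta=0$ and $g=1$, then $t=0$ and $y=0$, and the block leaves behind a free generator $u$. So we need to know which $\Delta$ and $g$ occur.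

## Counting: which $\Delta$ and $g$ occur

Fix one block. Let $\pi=|P|$, $\pi'=|P'|$, and let
$$c=\#\{xyz:\ xy\in P,\ yz\in P'\}$$
be the number of overlaps.

**Lemma 5.** $\Delta=n(c-m)-(\pi-1)(\pi'-1)$ and $g=\gcd(\pi'-1,n)$.

**Proof.** We have $w=m^2-\pi$ and $v=m^2-\pi'$. The sets $P$ and $P'$ are disjoint, since first letters of words of $P$ lie in $B_1$ and those of $P'$ in $Z$. So $\mathcal M$ has $m^2-\pi-\pi'$ words of length $2$, and by inclusion–exclusion $m^3-m\pi-m\pi'+c$ words of length $3$. Hence
$$r=m^3+m^2-(m+1)(\pi+\pi')+c .$$
As $n(m+1)=m^2-1$, also $n(m^3+m^2)=m^2(m^2-1)=m^4-m^2$, and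
$$\begin{aligned}\Delta&=n+nr-wv\\&=n+m^4-m^2-(m^2-1)(\pi+\pi')+nc-m^4+m^2(\pi+\pi')-\pi\pi'\\&=n-m^2+(\pi+\pi')+nc-\pi\pi'.\end{aligned}$$
Finally $m^2=(n+1)m=nm+n+1$, so $n-m^2=-nm-1$ and
$$\Delta=n(c-m)-\big(1-\pi-\pi'+\pi\pi'\big)=n(c-m)-(\pi-1)(\pi'-1).\tag{4}$$
Since $m\equiv1\pmod n$, we have $v\equiv1-\pi'\pmod n$, and $g=\gcd(v,n)=\gcd(\pi'-1,n)$. $\square$

**Without overlaps nothing is gained in sign.** Suppose $c=0$ in every block; this happens, for instance, if one constrains only the beginnings of runs. If $\pi,\pi'\ge1$, or $\pi=\pi'=0$, then (4) gives $\Delta<0$ at once. If $\pi'=0<\pi$, then $\Delta=-nm+\pi-1$, and $\pi\le|B_1||Z|\le m^2/4<m^2-m+1=nm+1$, so again $\Delta<0$; the case $\pi=0<\pi'$ is the same. With all $\Delta_i<0$, formula (2) reads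
$$\det(I-A)=\prod_i|\Delta_i|\cdot\Big(1-q-k-\sum_i\frac{n_i}{|\Delta_i|}\Big)<0,$$
because $k+q\ge2$. So positive determinants are out of reach. To get $\Delta\ge0$ we need many overlaps, with $c$ about as large as $m$ or larger. This is why $P$ and $P'$ share the middle set $Z$.

**A family of blocks.** For parameters $(n;i,i',b)$ take $Z=\{0,0'\}$, $|B_1|=\max(i,i')$, $|B_2|=b$; let $P$ consist of $i$ pairs in $B_1\times\{0\}$ and $i'$ pairs in $B_1\times\{0'\}$, and let $P'=\{0\}\times B_2$. This requires
$$\max(i,i')+b+2\le m=n+1 .\tag{5}$$
Then $\pi=i+i'$, $\pi'=b$, and $c=ib$, since only the letter $0$ can be the middle of an overlap. The pairs with $0'$ raise $\pi$ without changing $c$.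

**Step 1 (blocks $T_d$ with $\Delta=g=d$, for $d\ge1$).** Here is how the parameters arise. Take $c=m+1$, so that $\Delta=n-(\pi-1)(\pi'-1)$. With $\pi'-1=d$ and $n=d\mu$ we have $g=d$, and then $\Delta=d$ if $\pi=\mu$. Now $c=ib=i(d+1)$ must equal $m+1=d\mu+2$. Modulo $d+1$ this says $\mu\equiv2$. Writing $\mu=2+e(d+1)$ we find $i=2+ed$ and $i'=\mu-i=e$. The choice $e=3$ fits for all $d$: let
$$T_d:\qquad n=d(3d+5),\quad i=3d+2,\quad i'=3,\quad b=d+1 .$$
Check of (5): the left side is $(3d+2)+(d+1)+2=4d+5$, the right side is $3d^2+5d+1$, and $3d^2+d\ge4$ for $d\ge1$. Further $c=(3d+2)(d+1)=3d^2+5d+2=n+2=m+1$, and $\pi-1=3d+4$, $\pi'-1=d$. So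
$$\Delta=n-(3d+4)d=d,\qquad g=\gcd(d,n)=d,\qquad \frac{\Delta}{g}=1,\qquad\mu=3d+5\ge8 .$$

**Step 2 (blocks with $\Delta=0$ and $g=1$).** Let $F_8$ be the block with parameters $(8;5,4,2)$. For (5): $5+2+2=9=m$. Here $c=10$, $\pi=9$, $\pi'=2$, so $\Delta=8(10-9)-8\cdot1=0$, $g=\gcd(1,8)=1$, $\mu=8$.

Let $F_{15}$ be the block with parameters $(15;6,10,3)$. For (5): $10+3+2=15\le16=m$. Here $c=18$, $\pi=16$, $\pi'=3$, so $\Delta=15(18-16)-15\cdot2=0$, $g=\gcd(2,15)=1$, $\mu=15$.

We want two such blocks with coprime $\mu$, as the last relation in (1) will involve the numbers $\mu$ as coefficients. With $\ell+1$ copies of $F_8$ alone and $q=0$ it would read $8(u^{(0)}+\dots+u^{(\ell)})=0$, with an unwanted $\mathbb Z/8$ in the group.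

## Every finite group, with either sign

**Proposition 6.** Let $k\ge1$, $d_1,\dots,d_k\ge1$, $\varepsilon\in\{1,-1\}$. Use the blocks $T_{d_1},\dots,T_{d_k}$ and $q=\sum_i(\mu_i-1)+1-\varepsilon$ further letters. Then $q\geq 7$,
$$\mathrm{BF}(A)\cong\bigoplus_i\mathbb Z/d_i\qquad\text{and}\qquad\det(I-A)=(-1)^k\varepsilon\prod_id_i .$$

**Proof.** Since $\mu_i\ge8$ and $1-\varepsilon\ge0$, $q\ge7$. The number $q$ is chosen so that the last factor in (2) is $\varepsilon$. Indeed $\Delta_i=g_i=d_i$ and $n_i/\Delta_i=\mu_i$, so
$$1-q-k+\sum_i\mu_i=1-\Big(\sum_i\mu_i-k+1-\varepsilon\Big)-k+\sum_i\mu_i=\varepsilon ,$$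
and (2) gives the determinant.

For the group, (3) reads $d_it_i=0$ and $y=\kappa_it_i+u_i$. The second relation eliminates $u_i=y-\kappa_it_i$, and then
$$h_i=\alpha_it_i+\mu_iu_i=\mu_iy+\lambda_it_i,\qquad\lambda_i=\alpha_i-\mu_i\kappa_i .$$
The generators left are $y,t_1,\dots,t_k$, with the relations $d_it_i=0$ and the last relation of (1),
$$\sum_i\mu_iy+\sum_i\lambda_it_i=(k+q-1)y,\qquad\text{that is,}\qquad \varepsilon y=-\sum_i\lambda_it_i .$$
As $\varepsilon=\pm1$, this eliminates $y$. What remains is generated by the $t_i$ with the relations $d_it_i=0$ only. $\square$

**Example.** Take $T_1$ alone with $\varepsilon=-1$, so $q=7+2=9$. Here $n=8$, $m=9$, $\pi=8$, $\pi'=2$, $c=10$, so $w=73$, $v=79$ and $r=(81-10)+(729-72-18+10)=720$. In the order $y,h,s$,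
$$A=\begin{pmatrix}9&720&73\\9&0&0\\0&79&9\end{pmatrix},\qquad I-A=\begin{pmatrix}-8&-720&-73\\-9&1&0\\0&-79&-8\end{pmatrix},$$
$$\det(I-A)=(-8)(-8)+720\cdot72-73\cdot711=64+51840-51903=1 .$$
This is the trivial group with positive sign. So the irreducible SFT given by $\begin{pmatrix}2&1\\1&3\end{pmatrix}$, which no $1$-step renewal system reaches, is flow equivalent to a renewal system over an alphabet of $9+9$ letters.

## Every infinite group

**Proposition 7.** Let $\ell\ge1$ and $d_1,\dots,d_a\ge1$ with $a\ge0$. Use the blocks $T_{d_1},\dots,T_{d_a}$, one block $F_{15}$, $\ell$ blocks $F_8$, and $q=0$. Then $\mathrm{BF}(A)\cong\mathbb Z^\ell\oplus\bigoplus_i\mathbb Z/d_i$ and $\det(I-A)=0$.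

**Proof.** For the blocks $F$ we have $g=1$ and $\Delta=0$, so (3) says $t=0$ and $y=\kappa t=0$, with $h=\mu u$ and $\mu\in\{8,15\}$; there is no condition on $u$. So $y=0$ in the group. For the blocks $T_{d_i}$, (3) becomes $d_it_i=0$ and $u_i=-\kappa_it_i$, hence $h_i=\alpha_it_i+\mu_iu_i=\lambda_it_i$ with $\lambda_i$ as before.

The remaining generators are the $t_i$, which with $d_it_i=0$ span $T=\bigoplus_i\mathbb Z/d_i$, and the $\ell+1$ free generators $u^{(0)},\dots,u^{(\ell)}$ of the blocks $F$, the first belonging to $F_{15}$. There is one further relation, the last one in (1), whose right side is $0$ because $y=0$: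
$$15u^{(0)}+8u^{(1)}+\dots+8u^{(\ell)}+\tau=0,\qquad\tau=\sum_i\lambda_it_i\in T .$$
Since $\ell\ge1$ and $\gcd(15,8)=1$, the vector $(15,8,\dots,8)$ is primitive, so it is the first vector $f_1$ of a basis $f_1,\dots,f_{\ell+1}$ of $\mathbb Z^{\ell+1}$. The relation $f_1=-\tau$ eliminates $f_1$ and leaves $\mathbb Z^\ell\oplus T$. The group is infinite, so $\det(I-A)=0$. $\square$

## From the invariant to Theorem A

**Step 1 (single periodic orbits).** If $Y$ is a single periodic orbit, its suspension is a single circle, as is that of the one-point shift $X(\{a\})$. So the two are flow equivalent, and $X(\{a\})$ is of finite type.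

**Step 2 (matching the invariant).** Otherwise $Y$ is conjugate to some $X_{A_0}$ with $A_0$ irreducible. Let $G=\mathrm{BF}(A_0)$. If $G$ is finite, write $G\cong\bigoplus_{i=1}^k\mathbb Z/d_i$ with $k\ge1$, taking $k=1$ and $d_1=1$ if $G=0$. Here $\det(I-A_0)\ne0$; choose $\varepsilon$ so that $(-1)^k\varepsilon$ is its sign, and apply Proposition 6. If $G$ is infinite, then $\det(I-A_0)=0$ and $G\cong\mathbb Z^\ell\oplus\bigoplus_i\mathbb Z/d_i$ with $\ell\ge1$; apply Proposition 7. In the first case $q\ge7$, in the second $k\ge2$, so $k+q\ge2$ always holds. We obtain a strongly connected graph $\Gamma$ whose edge shift has the same Bowen–Franks invariant as $Y$.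

**Step 3 (Franks' theorem).** $X_\Gamma$ is not a single periodic orbit, since $s_1$ carries $m_1\ge2$ loops. By Franks' theorem $Y$ is flow equivalent to $X_\Gamma$, and by Lemma 4, $X_\Gamma$ is flow equivalent to $X(L)$. By construction the words of $L$ have length at most $5$, and $X(L)$ is a $2$-step SFT by Lemma 3 (which rests on Lemma 1) and mixing by the remark after it.

**Step 4 (the range of the invariant).** Renewal systems of finite type are irreducible SFTs. For an irreducible SFT, $G$ is infinite exactly when $\det(I-A)=0$, so only the pairs ($G$ finite, $\pm$) and ($G$ infinite, $0$) are possible. Propositions 6 and 7 realize all of them on shifts $X_\Gamma$. The renewal system $X(L)$ is an irreducible SFT, not a single periodic orbit, flow equivalent to $X_\Gamma$; so by Franks' theorem it has the same invariant. This proves Theorem A. $\square$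

In particular the positive determinants missed by $1$-step renewal systems are realized by $2$-step ones.

## Irreducibility is visible in the suspension flow

It remains to prove Theorem B(2). If an SFT is irreducible, Theorem A applies. For the converse, note that the renewal system in the statement need not be of finite type, so we need a description of irreducibility that works for all shift spaces and can be seen in the suspension. For a point $x\in X$ let $\omega(x)$ be the set of limits of sequences $\sigma^{n_k}x$ with $n_k\to\infty$, and define $\omega(p)$ likewise for a point $p$ of a flow.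

**Step 1 ($X$ is irreducible if and only if $\omega(x)=X$ for some $x\in X$).** Let $X$ be irreducible. List the allowed words as $w_1,w_2,\dots$ so that each appears infinitely often. By irreducibility there are allowed words $u_1=w_1$ and $u_{k+1}=u_kv_kw_{k+1}$. For each $k$ choose a point of $X$ in which $u_k$ occurs starting at position $0$. By compactness a limit point $x\in X$ of these exists, and $x_0x_1\cdots$ begins with every $u_k$. Every allowed word occurs at infinitely many nonnegative positions of $x$; applied to the central words of a point $z\in X$ this gives $z\in\omega(x)$. Conversely let $\omega(x)=X$. Then every allowed word occurs at arbitrarily large positions of $x$. Given allowed $u$ and $w$, find an occurrence of $u$ and a later, disjoint occurrence of $w$; the word between them is the required $v$.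

**Step 2 (passing to the suspension and back).** If $\omega(x)=X$, then $\omega([x,0])=S_X$: for $z\in X$ and $0\le t<1$, if $\sigma^{n_k}x\to z$ with $n_k\to\infty$, then $\varphi_{n_k+t}[x,0]=[\sigma^{n_k}x,t]\to[z,t]$. Conversely let $\omega([x,t])=S_X$ and let $z\in X$. There are $a_k\to\infty$ with $\varphi_{a_k}[x,t]\to[z,\tfrac12]$. Write $t+a_k=n_k+\theta_k$ with $n_k\in\mathbb Z$ and $0\le\theta_k<1$, so that $\varphi_{a_k}[x,t]=[\sigma^{n_k}x,\theta_k]$. The part of $S_X$ given by $0<\theta<1$ is open and homeomorphic to $X\times(0,1)$, so $\sigma^{n_k}x\to z$ with $n_k\to\infty$. Thus $z\in\omega(x)$.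

**Step 3 (invariance).** Let $H\colon S_X\to S_Y$ be a homeomorphism that maps flow orbits onto flow orbits and preserves direction, and let $\psi$ be the flow on $S_Y$. For each $p$ there is then an increasing bijection $a\colon\mathbb R\to\mathbb R$ with $H(\varphi_sp)=\psi_{a(s)}(H(p))$. In particular $a(s)\to\infty$ as $s\to\infty$. So if $\varphi_{s_k}p\to z$ with $s_k\to\infty$, then $\psi_{a(s_k)}(H(p))\to H(z)$ with $a(s_k)\to\infty$. Hence $\omega(p)=S_X$ implies $\omega(H(p))\supset H(S_X)=S_Y$.

**Step 4 (conclusion).** Renewal systems are irreducible. By Steps 1 and 2 the suspension of a renewal system has a point with full $\omega$-limit set. By Step 3 so does the suspension of any SFT flow equivalent to it, and by Steps 2 and 1 that SFT is irreducible. This proves Theorem B(2). $\square$
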